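\title{An $\mathbb{R}^d$-action of mean dimension zero whose metric mean dimension is infinite for every metric}

\begin{abstract}
For every $d\ge1$ we construct a continuous action of $\mathbb{R}^d$ on a compact metrizable space whose mean dimension is zero and whose lower metric mean dimension is infinite for every compatible metric. For this action the mean dimension with potential differs from the upper metric mean dimension with potential for every continuous potential and every metric, which answers a question from a paper of Tsukamoto in the negative. Mean dimension is bounded from above by cutting time into tiles, with no regard for equivariance. A metric with small covering numbers, on the other hand, produces maps that commute with the action, and on $p$-periodic points such maps are excluded by a Borsuk--Ulam theorem for $\mathbb{Z}/p$.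
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Two ways of counting parameters}

Let $\mathcal{X}$ be a compact metrizable space, let $T\colon\mathbb{R}^d\times\mathcal{X}\to\mathcal{X}$, $(u,x)\mapsto T^ux$, be a continuous action of $\mathbb{R}^d$, and let $\varphi\colon\mathcal{X}\to\mathbb{R}$ be a continuous function, the \emph{potential}. For a metric $\mathbf{d}$ on $\mathcal{X}$ compatible with the topology and for $L>0$ put
\[
\mathbf{d}_L(x,y)=\sup_{u\in[0,L)^d}\mathbf{d}(T^ux,T^uy),\qquad \varphi_L(x)=\int_{[0,L)^d}\varphi(T^ux)\,du .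
\]
The metric $\mathbf{d}_L$ compares orbits over the box $[0,L)^d$. We want to count how many real parameters per unit volume are needed to describe an orbit, and there is a topological and a metric way to do so.

Let $(\mathcal{X},\mathbf{d})$ be a compact metric space, $\psi\colon\mathcal{X}\to\mathbb{R}$ continuous and $\varepsilon>0$. A continuous map $f$ on $\mathcal{X}$ is an \emph{$\varepsilon$-embedding} if $f(x)=f(y)$ implies $\mathbf{d}(x,y)<\varepsilon$. For a point $o$ of a finite simplicial complex $P$ let $\dim_oP$ be the largest dimension of a simplex of $P$ containing $o$. Put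
\[
\mathrm{Widim}_\varepsilon(\mathcal{X},\mathbf{d},\psi)=\inf\Big\{\max_{x\in\mathcal{X}}\big(\dim_{f(x)}P+\psi(x)\big)\Big\},
\]
where the infimum runs over all finite simplicial complexes $P$ and all $\varepsilon$-embeddings $f\colon\mathcal{X}\to P$. For $\psi=0$ this is the dimension of $\mathcal{X}$ as seen at resolution $\varepsilon$. The \emph{mean dimension with potential} is
\[
\mathrm{mdim}(\mathcal{X},T,\varphi)=\lim_{\varepsilon\to0}\Big(\lim_{L\to\infty}\frac{\mathrm{Widim}_\varepsilon(\mathcal{X},\mathbf{d}_L,\varphi_L)}{L^d}\Big).
\]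
It is known that the limits exist and that the value does not depend on $\mathbf{d}$.

For the metric count put
\[
\#(\mathcal{X},\mathbf{d},\psi,\varepsilon)=\inf\sum_{i=1}^n(1/\varepsilon)^{\sup_{U_i}\psi},
\]
where the infimum runs over all covers of $\mathcal{X}$ by nonempty open sets $U_1,\dots,U_n$ of $\mathbf{d}$-diameter less than $\varepsilon$. For $\psi=0$ this is a covering number, and if it grows like $\varepsilon^{-D}$, then $D$ is the box-counting dimension. The \emph{upper metric mean dimension with potential} is
\[
\overline{\mathrm{mdim}}_{\mathrm{M}}(\mathcal{X},T,\mathbf{d},\varphi)=\limsup_{\varepsilon\to0}\frac{1}{\log(1/\varepsilon)}\lim_{L\to\infty}\frac{\log\#(\mathcal{X},\mathbf{d}_L,\varphi_L,\varepsilon)}{L^d},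
\]
where the limit in $L$ is known to exist. With $\liminf$ in place of $\limsup$ one obtains the \emph{lower} metric mean dimension.

\subsection{The question}

The two quantities are normalized alike: adding a constant to $\varphi$ adds that constant to both. For the trivial action $T^u=\mathrm{id}$ we have $\mathbf{d}_L=\mathbf{d}$ and $\varphi_L=L^d\varphi$; then $\mathrm{Widim}_\varepsilon$ and, for $\varepsilon<1$, $\log\#/\log(1/\varepsilon)$ both exceed $L^d\max\varphi$ by an amount bounded in $L$, so both quantities equal $\max\varphi$ for every metric. In general the second quantity depends on the metric, and a bad metric overcounts. This is visible without dynamics. The space $\{0\}\cup\{1/n:n\ge1\}$ has $\mathrm{Widim}_\varepsilon=0$ for all $\varepsilon$, since it splits into finitely many small clopen sets. In the Euclidean metric its covering number is at least of order $\varepsilon^{-1/2}$, because the points $1/n$ with $n(n+1)\le1/\varepsilon$ are pairwise at distance at least $\varepsilon$. In the metric carried over from $\{0\}\cup\{2^{-n}:n\ge1\}$ the covering number is at most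 $1+\log_2(1/\varepsilon)$, and the excess disappears. One would guess that in the same way a good metric removes the excess in the presence of an action. The following question comes from Tsukamoto's paper \cite{Tsukamoto}.

\begin{quote}
\emph{Let $T$ be a continuous action of $\mathbb{R}^d$ on a compact metrizable space $\mathcal{X}$ and let $\varphi\colon\mathcal{X}\to\mathbb{R}$ be continuous. Is there a compatible metric $\mathbf{d}$ on $\mathcal{X}$ with $\mathrm{mdim}(\mathcal{X},T,\varphi)=\overline{\mathrm{mdim}}_{\mathrm{M}}(\mathcal{X},T,\mathbf{d},\varphi)$?}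
\end{quote}

\subsection{Results}

The answer is no, for every $d$.

\begin{theorem}\label{thm:main}
For every $d\ge1$ there is a continuous action $T$ of $\mathbb{R}^d$ on a compact metrizable space $\mathcal{X}$ such that for every continuous $\varphi\colon\mathcal{X}\to\mathbb{R}$ and every compatible metric $\mathbf{d}$
\[
\min\varphi\le\mathrm{mdim}(\mathcal{X},T,\varphi)\le\max\varphi
\]
and
\[
\liminf_{\varepsilon\to0}\frac{1}{\log(1/\varepsilon)}\lim_{L\to\infty}\frac{\log\#(\mathcal{X},\mathbf{d}_L,\varphi_L,\varepsilon)}{L^d}=+\infty .
\]
In particular $\mathrm{mdim}(\mathcal{X},T,\varphi)<\infty=\overline{\mathrm{mdim}}_{\mathrm{M}}(\mathcal{X},T,\mathbf{d},\varphi)$ for all $\mathbf{d}$ and $\varphi$, and $\mathrm{mdim}(\mathcal{X},T,0)=0$.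
\end{theorem}

The action $T$ is the suspension of an action $S$ of $\mathbb{Z}^d$ on a compact metrizable space $Y$, defined in Section~\ref{sec:system}. For a compatible metric $\rho$ on $Y$ and an integer $L\ge1$ let
\[
\rho_L(y,y')=\max_{k\in\{0,\dots,L-1\}^d}\rho(S^ky,S^ky'),
\]
and let $N(\rho_L,\delta)$ be the least number of open sets of $\rho_L$-diameter less than $\delta$ that cover $Y$. Most of the paper is devoted to the following estimate.

\begin{proposition}\label{prop:cover}
For every compatible metric $\rho$ on $Y$ and every $c>0$ there is $\delta_0\in(0,1)$ such that $\log N(\rho_L,\delta)\ge cL^d\log(1/\delta)$ for all $0<\delta<\delta_0$ and all integers $L\ge1$.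
\end{proposition}

\begin{corollary}\label{cor:more}
\textup{(a)} For every compatible metric $\mathbf{d}$ on $\mathcal{X}$ and every $c>0$ there is $\delta_0>0$ with $\log\#(\mathcal{X},\mathbf{d}_L,0,\delta)\ge cL^d\log(1/\delta)$ for all $0<\delta<\delta_0$ and all integers $L\ge1$.

\textup{(b)} The $\mathbb{Z}^d$-system $(Y,S)$ has mean dimension $0$, and its lower metric mean dimension is $+\infty$ for every compatible metric $\rho$; both are defined as above, with $\rho_L$ in place of $\mathbf{d}_L$, integers $L$, and $\varphi=0$. So the analogous statement for $\mathbb{Z}^d$-actions without further hypotheses is false as well.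
\end{corollary}

\subsection{The idea}

In the definition of $\mathrm{Widim}_\varepsilon(\mathcal{X},\mathbf{d}_L,0)$ the map $f$ is arbitrary. It may cut the box $[0,L)^d$ into tiles and treat different positions in a tile differently, so it need not respect the action. A metric is more rigid. If $b$ is a Lipschitz function, then reading $b$ along the orbit gives a map that commutes with the action and is Lipschitz for $\mathbf{d}_L$ with one constant for all $L$. If the covering numbers are small, a probabilistic argument turns such readings into an \emph{equivariant} map from a space of $p$-periodic points to a complex of small dimension on which $\mathbb{Z}/p$ acts freely. Our system is built so that tiling compresses it as much as one likes, while its $p$-periodic points admit no such equivariant map.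

Section~\ref{sec:small} shows the three ingredients in small cases. Section~\ref{sec:tools} recalls the tools, Section~\ref{sec:system} defines the system, and Section~\ref{sec:zero} shows that its mean dimension is zero. Section~\ref{sec:sphere} splits Proposition~\ref{prop:cover} into a topological statement, proved in Section~\ref{sec:topology}, and a probabilistic one, proved in Sections~\ref{sec:context} and~\ref{sec:random}. Section~\ref{sec:end} deduces the theorem and the corollary.

\section{Three small computations}\label{sec:small}

\subsection{Windows and votes}\label{sub:toy}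

Let $\Theta_0,\Theta_1\subset(-1,1)$ be disjoint finite unions of open intervals such that every component of $[-1,1]\setminus\Theta_0$ and of $[-1,1]\setminus\Theta_1$ has length at most $\eta$. Consider the sequences $x\in[-1,1]^{\mathbb{Z}}$ for which no $u$ satisfies both $x_u\in\Theta_0$ and $x_{u+1}\in\Theta_1$.

This constraint halves the dimension at resolution $\eta$. Let $\lambda_\omega$ be a nondecreasing staircase that is constant and integer-valued on each component of $[-1,1]\setminus\Theta_\omega$ and climbs by $1$ across each interval of $\Theta_\omega$; its fibers have length at most $\eta$. For a sequence obeying the constraint, the pair $(\lambda_0(x_{2t}),\lambda_1(x_{2t+1}))$ has an integer coordinate, so it lies on the lines of a planar grid. Two sites cost one dimension. The map treats even and odd sites differently, so it does not commute with the shift.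

Now take an arbitrary $p$-periodic sequence $x$. It cannot violate the constraint at both $u$ and $u+1$, because $x_{u+1}$ cannot lie in $\Theta_1$ and in $\Theta_0$. So at most $p/2$ positions modulo $p$ are violated. The set of violated positions is never all of $\mathbb{Z}/p$, so it is moved by the shift, and it is small. In Section~\ref{sec:system} windows have length $N$ and at most $w$ hits are allowed. The two ratios $1/2$ become $w/N$ and $1/(w+1)$, and these can be made small independently. The first makes the mean dimension vanish; the second makes the constraint cheap for equivariant topology.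

\subsection{Thresholds on a hexagon}\label{sub:hexagon}

Let $E=\{e\in\mathbb{R}^{\mathbb{Z}/3}:e_0+e_1+e_2=0,\ \max|e_i|=1\}$. This is a hexagon whose edges are $\pm(1,-t,-(1-t))$, $0\le t\le1$, and their cyclic permutations. The cyclic shift acts on it without fixed points. Let $\theta\colon E\to[\frac14,\frac34]^{\mathbb{Z}/3}$ be continuous and commute with the shift. We claim that $|e_i|=\theta_i(e)$ for some $e$ and $i$. Otherwise round each coordinate: $\Psi_i(e)=\operatorname{sgn}(e_i)$ if $|e_i|>\theta_i(e)$ and $\Psi_i(e)=0$ if $|e_i|<\theta_i(e)$. Then $\Psi$ is locally constant, hence constant on the connected space $E$, and it commutes with the shift, so its value is a constant vector. But if $e_i=\pm1$, then $\Psi_i(e)=\pm1$, while some other coordinate of $e$ has the opposite sign and is not rounded to the same value.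

This is the lowest case of Dold's theorem (Theorem~\ref{thm:dold}): a connected space has no equivariant map to a finite set with a free action. For larger $p$ the space $E$ is a sphere of dimension $p-2$, and many coordinates must sit at their thresholds simultaneously. For odd $p$ and a constant threshold $\theta$ the point $(1,-\theta,-(1-\theta),\theta,-\theta,\dots,\theta,-\theta)$ has at least $p-2$ such coordinates. The equivariant argument has one advantage: it survives when a bad part of $E$ is removed, provided the bad part maps equivariantly to a free complex of small dimension. Without the group there would be nothing to measure the bad part with, since any set maps to a point.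

\subsection{Random thresholds}\label{sub:randomtoy}

Let $Z\subset[-1,1]^n$ be covered by $M$ sets of diameter less than $\delta$ in the maximum norm, and pick a point of $Z$ in each. Let $\theta_1,\dots,\theta_n$ be independent and uniform on $[\frac14,\frac34]$. For a fixed $z$ and a fixed set of $h$ coordinates, the probability that $\big||z_i|-\theta_i\big|\le2\delta$ on all of them is at most $(8\delta)^h$. If $M2^n(8\delta)^h<1$, there are thresholds for which every chosen point has fewer than $h$ coordinates within $2\delta$ of its threshold, and then every point of $Z$ has fewer than $h$ coordinates within $\delta$. For $M\le\delta^{-n/16}$ and $h=\lceil n/2\rceil$ the condition holds as soon as $16\,\delta^{7/16}<1$, whatever $n$ is. So small covering numbers allow thresholds to be avoided, and this is what we want to play against Subsection~\ref{sub:hexagon}.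

The difficulty is equivariance. A constant vector $\theta\in\mathbb{R}^{\mathbb{Z}/p}$ commutes with the shift only if all $\theta_i$ are equal, and then the bound $(8\delta)^h$ degrades to $8\delta$, which cannot beat $M$. The thresholds must depend on the point. The linear maps that commute with the shift are the Fourier multipliers, and a random multiplier has about $p$ degrees of freedom. It produces that many only when it is applied to a sequence with many large Fourier coefficients, and $e_i=\cos(2\pi i/p)$ is a point of $E$ with a single frequency. We therefore attach to each $e\in E$, equivariantly, a bounded auxiliary sequence with large spectrum, the \emph{context}, store it in further coordinates of the system, and apply the random multiplier to it.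

\section{Tools}\label{sec:tools}

\subsection{Free complexes}

Let $G$ be a finite group. A \emph{$G$-map} is a continuous map commuting with given actions of $G$. A \emph{finite free $G$-complex} is a finite simplicial complex $Q$ with a simplicial action of $G$ such that no element $\ne1$ fixes a point of the geometric realization $|Q|$. A space $Z$ is \emph{$n$-connected} if it is nonempty and every continuous map $S^k\to Z$ with $0\le k\le n$ extends to the ball $B^{k+1}$; the sphere $S^{n+1}$ is $n$-connected.

\begin{theorem}[Dold \cite{Dold}; see {\cite[Theorem 6.2.6]{Matousek}}]\label{thm:dold}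
Let $G\ne1$ be a finite group, $Z$ an $n$-connected $G$-space and $Q$ a finite free $G$-complex with $\dim Q\le n$. Then there is no $G$-map $Z\to|Q|$.
\end{theorem}

We use the theorem in a form in which different parts of $Z$ are sent to different complexes. Put $\dim\emptyset=-1$.

\begin{lemma}\label{lem:join}
Let $G\ne1$ be finite and $Z$ an $n$-connected $G$-space. Let $t_0,\dots,t_k\colon Z\to[0,\infty)$ be continuous $G$-invariant functions with $\sum_it_i>0$ everywhere, let $Q_0,\dots,Q_k$ be finite free $G$-complexes, possibly empty, and let $f_i\colon\{t_i>0\}\to|Q_i|$ be $G$-maps. Then $\sum_{i=0}^k(\dim Q_i+1)\ge n+2$.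
\end{lemma}

\begin{proof}
If $Q_i$ is empty, then $t_i\equiv0$ and we drop the index $i$. Normalize $\sum_it_i=1$. The join $Q=Q_0*\dots*Q_k$ is the complex whose simplices are the nonempty disjoint unions of one simplex or the empty set from each $Q_i$; so $\dim Q+1=\sum_i(\dim Q_i+1)$. If $|Q_i|$ lies in a Euclidean space $V_i$, then $|Q|$ is the set of points $(s_i,s_iq_i)_i\in\prod_i(\mathbb{R}\times V_i)$ with $s_i\ge0$, $\sum_is_i=1$, $q_i\in|Q_i|$. An element of $G$ fixing such a point fixes $q_i$ for each $i$ with $s_i>0$, so $Q$ is free. The map $z\mapsto(t_i(z),t_i(z)f_i(z))_i$, with $i$-th entry $0$ where $t_i(z)=0$, is continuous because the $f_i$ are bounded, and it is a $G$-map. By Theorem~\ref{thm:dold}, $\dim Q\ge n+1$.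
\end{proof}

Our complexes often come as finite complexes of convex polytopes on which $G$ acts by linear maps permuting the cells. The \emph{barycentric subdivision} has as vertices the averages of the vertices of the cells and as simplices the chains of cells. It is a triangulation of the same space, of the same dimension, on which $G$ acts simplicially. If $G=\mathbb{Z}/p$ with $p$ prime, every element $\ne1$ generates $G$, so an action is free as soon as no point is fixed by all of $G$. This is where primality is used.

\subsection{Gaussian facts}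

For a real $N\times n$ matrix $R$ with $N\ge n$ let $\sigma_{\min}(R)$ and $\sigma_{\max}(R)$ be the best constants in $\sigma_{\min}|u|\le|Ru|\le\sigma_{\max}|u|$, $u\in\mathbb{R}^n$. The same inequalities hold for $u\in\mathbb{C}^n$, since $|Ru|^2=|R\operatorname{Re}u|^2+|R\operatorname{Im}u|^2$. A \emph{standard Gaussian} vector or matrix has independent $N(0,1)$ entries.

\begin{itemize}
\item[(G1)] \emph{Gaussian concentration.} If $f$ is $1$-Lipschitz on Euclidean space and $\mathbf{g}$ is a standard Gaussian vector, then $\mathbb{P}(f(\mathbf{g})\ge\mathbb{E}f(\mathbf{g})+t)\le\exp(-t^2/2)$ for $t\ge0$.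
\item[(G2)] \emph{The Davidson--Szarek bounds.} For a standard Gaussian $N\times n$ matrix with $N\ge n$ and $t\ge0$, each of the events $\sigma_{\max}\ge\sqrt N+\sqrt n+t$ and $\sigma_{\min}\le\sqrt N-\sqrt n-t$ has probability at most $\exp(-t^2/2)$.
\item[(G3)] A centered Gaussian vector with covariance $\Sigma\ge\Sigma_0\ge0$ has the law of a sum of independent centered Gaussian vectors with covariances $\Sigma-\Sigma_0$ and $\Sigma_0$, because a centered Gaussian law is determined by its covariance.
\item[(G4)] For $0<\varepsilon\le1$, a ball of radius $t$ in $\mathbb{R}^D$ contains an $\varepsilon t$-net with at most $(3/\varepsilon)^D$ points: take a maximal $\varepsilon t$-separated set and compare volumes of balls of radius $\varepsilon t/2$.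
\end{itemize}

\section{The system}\label{sec:system}

Put $K=2^{18}$ and, for integers $j\ge2$, $w_j=2^{25+j}$ and $N_j=jw_j$. Since $1+4K\le2^{21}$ and $\sum_{j\ge2}1/w_j=2^{-26}$,
\begin{equation}\label{eq:constants}
(1+4K)\sum_{j\ge2}\frac1{w_j}\le\frac1{16},\qquad\frac{w_j}{N_j}=\frac1j,\qquad N_j>w_j .
\end{equation}
The number $K$ measures the room needed for the context; its size is dictated by Lemma~\ref{lem:spread}.

Divide $[-1,1]$ into $2j$ intervals of length $1/j$, and divide each of these into $N_j$ equal subintervals, numbered $0,\dots,N_j-1$ from left to right. Let $\Theta^j_\omega$ be the union of the interiors of the $2j$ subintervals with number $\omega$. These sets are open in $\mathbb{R}$, for fixed $j$ they are pairwise disjoint, and every component of $[-1,1]\setminus\Theta^j_\omega$ has length at most $1/j$. For $x\in[-1,1]^{\mathbb{Z}}$ and $u\in\mathbb{Z}$ let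
\[
c_j(x,u)=\#\{0\le\omega<N_j:\ x_{u+\omega}\in\Theta^j_\omega\},
\]
and put
\[
X=\{x\in[-1,1]^{\mathbb{Z}}:\ c_j(x,u)\le w_j\text{ for all }j\ge2,\ u\in\mathbb{Z}\}.
\]
The set $X$ is shift-invariant. It is closed, because the $\Theta^j_\omega$ are open and so $c_j(\cdot,u)\ge w_j+1$ is an open condition. It contains the constant sequences, since a number lies in at most one $\Theta^j_\omega$ for each $j$.

\begin{lemma}[Voting]\label{lem:vote}
Let $x\in[-1,1]^{\mathbb{Z}}$ be $p$-periodic and $j\ge2$. Then $c_j(x,u)\ge w_j+1$ for at most $p/(w_j+1)$ residues $u\in\mathbb{Z}/p$, and for none if $w_j\ge p$.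
\end{lemma}

\begin{proof}
For each $\omega$ the map $u\mapsto u+\omega$ permutes $\mathbb{Z}/p$. Since the sets $\Theta^j_\omega$ are disjoint,
\[
\sum_{u\in\mathbb{Z}/p}c_j(x,u)=\sum_{i\in\mathbb{Z}/p}\#\{\omega:\ x_i\in\Theta^j_\omega\}\le p .\qedhere
\]
\end{proof}

Disjointness is used only here, and it is needed: if $\Theta^j_\omega$ did not depend on $\omega$, a constant sequence with value in that set would violate the constraint at every $u$.

To make the metric mean dimension infinite we take infinitely many copies of $X$, and to obtain a $\mathbb{Z}^d$-action we impose the constraints along the first coordinate direction only. Write elements of $\mathbb{Z}^d$ as $k=(i,g)\in\mathbb{Z}\times\mathbb{Z}^{d-1}$. Let $\mathbb{N}=\{1,2,\dots\}$, let $\mathcal{H}=[-1,1]^{\mathbb{N}\times\mathbb{Z}^d}$ with points $y=(y_n(k))$, and let $(S^{k'}y)_n(k)=y_n(k+k')$. For $\alpha=(n,g)\in\mathbb{N}\times\mathbb{Z}^{d-1}$ the sequence $y_\alpha=(y_n(i,g))_{i\in\mathbb{Z}}$ is the \emph{line} $\alpha$ of $y$. Let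
\[
Y=\{y\in\mathcal{H}:\ y_\alpha\in X\text{ for all }\alpha\}.
\]
It is a closed $S$-invariant subset of $\mathcal{H}$.

Let $\mathcal{X}$ be the quotient of $\mathbb{R}^d\times Y$ by $(t,y)\sim(t-k,S^ky)$, $k\in\mathbb{Z}^d$, and put $T^u[t,y]=[t+u,y]$. The quotient map is open, so $T$ is continuous. Let $\pi\colon\mathcal{X}\to\mathbb{T}^d=\mathbb{R}^d/\mathbb{Z}^d$ be the projection. For $\iota\in\{0,1\}^d$ let $Q_\iota=\prod_{l=1}^d(\frac{\iota_l}2,\frac{\iota_l}2+1)$ and let $\bar Q_\iota$ be its image in $\mathbb{T}^d$. The open sets $\bar Q_\iota$ cover $\mathbb{T}^d$, since each coordinate differs from $0$ or from $\frac12$ modulo $1$. Distinct points of $Q_\iota$ do not differ by an integer vector, so the quotient map restricts to a homeomorphism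
\begin{equation}\label{eq:chart}
Q_\iota\times Y\longrightarrow\pi^{-1}(\bar Q_\iota).
\end{equation}
It follows that $\mathcal{X}$ is second countable and Hausdorff (points in different fibers are separated by $\pi$, points in one fiber by a chart). It is compact as the image of $[0,1]^d\times Y$, hence metrizable. The map $y\mapsto[0,y]$ embeds $Y$ into $\mathcal{X}$, and $T^k[0,y]=[0,S^ky]$ for $k\in\mathbb{Z}^d$.

\section{Mean dimension zero}\label{sec:zero}

\begin{lemma}[Compression]\label{lem:compress}
Let $n_0\ge1$, $j\ge2$, and let $I$ be a set of $b$ consecutive integers. There are a finite complex $\Pi$ with $\dim\Pi\le n_0b^{d-1}\lceil b/N_j\rceil w_j$ and a continuous map $f\colon Y\to\Pi$ such that $f(y)=f(y')$ implies $|y_n(k)-y'_n(k)|\le1/j$ for all $n\le n_0$ and $k\in I^d$.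
\end{lemma}

\begin{proof}
Let $\lambda^j_\omega(s)$ be $jN_j$ times the Lebesgue measure of $\Theta^j_\omega\cap[-1,s]$. Each interval of $\Theta^j_\omega$ has length $1/(jN_j)$, so $\lambda^j_\omega\colon[-1,1]\to[0,2j]$ is continuous, constant and integer-valued on each component of $[-1,1]\setminus\Theta^j_\omega$, and increases affinely by $1$ across each interval of $\Theta^j_\omega$. Hence $\lambda^j_\omega(s)=\lambda^j_\omega(s')$ implies $|s-s'|\le1/j$. For $x\in X$ and $u\in\mathbb{Z}$ the point $(\lambda^j_\omega(x_{u+\omega}))_{0\le\omega<N_j}$ has at most $w_j$ non-integer coordinates, so it lies in the $w_j$-skeleton of the decomposition of $[0,2j]^{N_j}$ into unit cubes. Cover $I$ by $\lceil b/N_j\rceil$ windows $\{u,\dots,u+N_j-1\}$ and apply this map to each window of each line $(n,g)$ with $n\le n_0$, $g\in I^{d-1}$. The target $\Pi$ is a product of such skeleta, a cubical complex, which we triangulate by barycentric subdivision.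
\end{proof}

\begin{proposition}\label{prop:zero}
Let $\varepsilon>0$. For all compatible metrics $\rho$ on $Y$ and $\mathbf{d}$ on $\mathcal{X}$, both $\mathrm{Widim}_\varepsilon(Y,\rho_L,0)/L^d$ and $\mathrm{Widim}_\varepsilon(\mathcal{X},\mathbf{d}_L,0)/L^d$ tend to $0$ as $L\to\infty$ through the integers.
\end{proposition}

\begin{proof}
The identity map of $Y$, with $\rho$ on the target, and the map $(t,y)\mapsto[t,y]$ on $[0,1]^d\times Y$ are uniformly continuous for a product metric on $Y$. So there are $n_0,k_0\in\mathbb{N}$ and $\eta>0$ such that $|y_n(k)-y'_n(k)|<\eta$ for $n\le n_0$, $k\in\{-k_0,\dots,k_0\}^d$ implies $\rho(y,y')<\varepsilon$ and $\mathbf{d}([t,y],[t,y'])<\varepsilon/2$ for all $t\in[0,1]^d$. Fix $j$ with $1/j<\eta$. For an integer $L\ge1$ let $f\colon Y\to\Pi$ be given by Lemma~\ref{lem:compress} for $I=\{-k_0,\dots,L+1+k_0\}$, and let $D_L$ be the bound for $\dim\Pi$. Since $b=L+2k_0+2$, we have $D_L/L^d\to n_0w_j/N_j=n_0/j$.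

Suppose $f(y)=f(y')$. For $k\in\{0,\dots,L+1\}^d$ the points $S^ky$ and $S^ky'$ satisfy the hypothesis in the choice of $\eta$. Thus $\rho_L(y,y')<\varepsilon$, and $\mathrm{Widim}_\varepsilon(Y,\rho_L,0)\le D_L$. Moreover, let $t\in[0,\frac32)^d$, $u\in[0,L)^d$, and let $k$ be the vector of integer parts of $t+u$. Then $k\in\{0,\dots,L+1\}^d$ and $T^u[t,y]=[t+u-k,S^ky]$ with $t+u-k\in[0,1)^d$. Therefore
\begin{equation}\label{eq:fiber}
f(y)=f(y')\ \Longrightarrow\ \mathbf{d}_L([t,y],[t,y'])\le\varepsilon/2<\varepsilon\quad\text{for all }t\in[0,\tfrac32)^d .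
\end{equation}

On $\mathcal{X}$ the $Y$-coordinate is defined only locally, so we glue the charts \eqref{eq:chart} with cones. Let $(\psi_\iota)$ be a partition of unity on $\mathbb{T}^d$ subordinate to $(\bar Q_\iota)$. For $z\in\pi^{-1}(\bar Q_\iota)$ write $z=[t_\iota,y_\iota]$ with $t_\iota\in Q_\iota$. Let $C\Pi=\Pi\times[0,1]/\Pi\times\{0\}$ be the cone, a complex of dimension $\dim\Pi+1$. Define
\[
\mathcal{X}\to\mathbb{T}^d\times\prod_\iota C\Pi,\qquad z\mapsto\Big(\pi(z),\ \big([f(y_\iota),\psi_\iota(\pi z)]\big)_\iota\Big),
\]
where the $\iota$-th entry is the apex if $\psi_\iota(\pi z)=0$. This map is continuous, and the target is a finite polyhedron of dimension at most $d+2^d(D_L+1)$. If $z,z'$ have the same image, choose $\iota$ with $\psi_\iota(\pi z)>0$. Then $t_\iota=t'_\iota$ and $f(y_\iota)=f(y'_\iota)$, so $\mathbf{d}_L(z,z')<\varepsilon$ by \eqref{eq:fiber}. Hence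
\[
\limsup_{L\to\infty}\frac{\mathrm{Widim}_\varepsilon(Y,\rho_L,0)}{L^d}\le\frac{n_0}j,\qquad\limsup_{L\to\infty}\frac{\mathrm{Widim}_\varepsilon(\mathcal{X},\mathbf{d}_L,0)}{L^d}\le\frac{2^dn_0}j .
\]
Here $n_0$ does not depend on $j$, and $j$ can be taken arbitrarily large.
\end{proof}

\section{The test sphere and the two halves of the proof}\label{sec:sphere}

We begin the proof of Proposition~\ref{prop:cover}. Fix $\rho$ and $c$. All constants that enter $\delta_0$ must be chosen before $L$.

\subsection{Lipschitz readings and the choice of $\delta_0$}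

The metric $\rho$ is arbitrary, so the coordinate functions on $Y$ need not be Lipschitz, and a cover by sets of small $\rho$-diameter says nothing quantitative about them. We replace finitely many of them by Lipschitz approximations with a fixed error. Let $a\in\mathbb{N}$ with $a\ge32c$. Lipschitz functions are dense in $C(Y)$: for continuous $f$ the functions $y\mapsto\min_{y'}(f(y')+\Lambda\rho(y,y'))$ are $\Lambda$-Lipschitz and converge uniformly to $f$ as $\Lambda\to\infty$. So there are $\Lambda\ge1$ and functions $b_n\colon Y\to\mathbb{R}$, $1\le n\le(1+4K)a$, that are $\Lambda$-Lipschitz for $\rho$ and satisfy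
\begin{equation}\label{eq:b}
|b_n(y)-y_n(0)|\le\tfrac1{256}\qquad(y\in Y).
\end{equation}
Extend each $b_n$ continuously to $\mathcal{H}$ by Tietze's theorem. Put $C=320$ and
\begin{equation}\label{eq:delta0}
\delta_0=\min\{4^{-16}C^{-4},\ (2304K\Lambda^2)^{-1}\}.
\end{equation}
This number depends only on $\rho$ and $c$. Fix $0<\delta<\delta_0$ and an integer $L\ge1$.

\subsection{The sphere}

Put $J=\{0,\dots,L-1\}^{d-1}$ and
\[
A=\{1,\dots,a\}\times J,\quad B=\{a+1,\dots,a+4Ka\}\times J,\quad m=|A|,\quad q=4m,\quad\ell=|B|=4Km=Kq .
\]
The lines in $A$ will carry the test point and those in $B$ its context. Let $p\ge\max(L,29)$ be a prime and $G=\mathbb{Z}/p$, with generator $\gamma$ acting on functions on $\mathbb{Z}/p$ by $(\gamma v)_i=v_{i+1}$, and on $\mathbb{R}^{\mathbb{Z}/p\times A}$ and $\mathbb{R}^{\mathbb{Z}/p\times B}$ through the first index. Elements of $\mathbb{Z}/p\times A$ are called \emph{sites}; there are $pm$ of them. Let $W=\{v\in\mathbb{R}^{\mathbb{Z}/p}:\sum_iv_i=0\}$ and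
\[
E=\{e=(e_{i\alpha})\in W^A:\ \max_{i,\alpha}|e_{i\alpha}|=1\}.
\]
For $p=3$, $m=1$ this would be the hexagon of Subsection~\ref{sub:hexagon}. In general $E$ is the boundary of a convex polytope with nonempty interior in $W^A$, so it is a sphere of dimension $(p-1)m-1$, and $G$ acts by linear symmetries of the polytope. The action is free: a point fixed by $G$ is constant in $i$, hence $0$ because the sums vanish.

\subsection{Test points}

A \emph{context} is a $G$-map $x\colon E\to[-1,1]^{\mathbb{Z}/p\times B}$. Given a context, define $y(e)\in\mathcal{H}$ line by line: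
\[
y(e)_\alpha(i)=e_{i\alpha}\ \ (\alpha\in A),\qquad y(e)_\alpha(i)=x_{i\alpha}(e)\ \ (\alpha\in B),\qquad y(e)_\alpha=0\ \text{ otherwise},
\]
with $i$ read modulo $p$. The map $e\mapsto y(e)$ is continuous, $S^{(p,0)}y(e)=y(e)$, and $y(\gamma e)=S^{(1,0)}y(e)$. The point $y(e)$ need not lie in $Y$. Let $E'=\{e\in E:y(e)\in Y\}$, a closed $G$-invariant set. For $i\in\mathbb{Z}/p$ and $\alpha=(n,g)$ define the \emph{readings}
\[
v_{i\alpha}(e)=b_n(S^{(i,g)}y(e))\ \ (\alpha\in A),\qquad r_{i\alpha}(e)=b_n(S^{(i,g)}y(e))\ \ (\alpha\in B).
\]
They are well defined by periodicity, and $v$ and $r$ are $G$-maps on $E$, since $S^{(i,g)}y(\gamma e)=S^{(i+1,g)}y(e)$. For $e\in E'$ the point $S^{(i,g)}y(e)$ lies in $Y$ and its coordinate $(n,0)$ is $y(e)_\alpha(i)$, so \eqref{eq:b} gives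
\begin{equation}\label{eq:read}
|v_{i\alpha}(e)-e_{i\alpha}|\le\tfrac1{256},\qquad|r_{i\alpha}(e)-x_{i\alpha}(e)|\le\tfrac1{256}\qquad(e\in E').
\end{equation}

A \emph{threshold map} is a $G$-map $\theta\colon E\to[\frac14,\frac34]^{\mathbb{Z}/p\times A}$. A site $(i,\alpha)$ is \emph{$\nu$-critical} for $e$ if $\big||v_{i\alpha}(e)|-\theta_{i\alpha}(e)\big|\le\nu$.

\begin{proposition}[Thresholds cannot be avoided]\label{prop:top}
For every context and every threshold map there is $e\in E'$ with more than $\frac{13}{16}pm$ sites that are $\delta$-critical.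
\end{proposition}

\begin{proposition}[Small covers avoid thresholds]\label{prop:prob}
If $N(\rho_L,\delta)<\delta^{-cL^d}$, then there are a context and a threshold map such that every $e\in E'$ has at most $\frac{13}{16}pm$ sites that are $\delta$-critical.
\end{proposition}

The two propositions together force $N(\rho_L,\delta)\ge\delta^{-cL^d}$, which is Proposition~\ref{prop:cover}.

\section{Thresholds cannot be avoided}\label{sec:topology}

We prove Proposition~\ref{prop:top}. From the metric side we use only the first half of \eqref{eq:read} and $\delta<\frac1{64}$. Put $h'=\frac{13}{16}pm$ and suppose that every $e\in E'$ has at most $h'$ sites that are $\delta$-critical. We map a neighborhood of $E'$ to a free complex by rounding and the rest of $E$ to free complexes that record the violated constraints, and then apply Lemma~\ref{lem:join}.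

\subsection{Rounding near $E'$}

Let $\kappa(t)=0$ for $t\le-\delta$, $\kappa(t)=1$ for $t\ge\delta$, with $\kappa$ affine in between, and put
\[
\Psi_{i\alpha}(e)=\operatorname{sgn}(v_{i\alpha}(e))\,\kappa\big(|v_{i\alpha}(e)|-\theta_{i\alpha}(e)\big).
\]
Since $\theta_{i\alpha}\ge\frac14$, we have $\Psi_{i\alpha}=0$ whenever $|v_{i\alpha}|\le\frac14-\delta$, so the jump of the sign function is harmless and $\Psi\colon E\to[-1,1]^{\mathbb{Z}/p\times A}$ is a $G$-map. A coordinate $\Psi_{i\alpha}(e)$ lies outside $\{-1,0,1\}$ only if the site is $\delta$-critical.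

Decompose $[-1,1]^{\mathbb{Z}/p\times A}$ into the cells that are products of the sets $\{-1\}$, $\{0\}$, $\{1\}$, $[-1,0]$, $[0,1]$. The skeleta of this complex are not free, since they contain constant points such as $0$. Let $\mathcal{D}$ consist of the cells of dimension at most $h'$ for which there are $\alpha,i_0,i_1$ and a sign $\pm$ such that, on the whole cell, the coordinate $(i_0,\alpha)$ equals $\pm1$ and $\pm1$ times the coordinate $(i_1,\alpha)$ is nonpositive. These conditions pass to faces and are preserved by $G$, so $\mathcal{D}$ is a $G$-invariant subcomplex. No point of $|\mathcal{D}|$ is constant in $i$, so the action is free, and the barycentric subdivision of $\mathcal{D}$ is a finite free $G$-complex of dimension at most $h'$.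

Lemma~\ref{lem:join} needs the map on an open set, so we enlarge $E'$ to
\[
O=\Big\{e\in E:\ e\text{ has at most }h'\ \delta\text{-critical sites and }\max_{i,\alpha}|v_{i\alpha}(e)-e_{i\alpha}|<\tfrac1{128}\Big\}.
\]
Being $\delta$-critical is a closed condition on $e$ for each site, so a point near $e$ has no critical sites other than those of $e$. Hence $O$ is open. It is $G$-invariant, and $E'\subset O$ by assumption and \eqref{eq:read}.

We claim $\Psi(O)\subset|\mathcal{D}|$. For $e\in O$ the smallest cell containing $\Psi(e)$ has dimension at most $h'$. Choose $(i_0,\alpha)$ with $e_{i_0\alpha}=\pm1$. Then $\pm v_{i_0\alpha}>\frac{127}{128}>\frac34+\delta$, so $\Psi_{i_0\alpha}(e)=\pm1$. Since $\sum_ie_{i\alpha}=0$, there is $i_1$ with $\pm e_{i_1\alpha}\le0$, so $\pm v_{i_1\alpha}<\frac1{128}<\frac14-\delta$. If $\pm v_{i_1\alpha}\le0$ then $\pm\Psi_{i_1\alpha}\le0$, and otherwise $\Psi_{i_1\alpha}=0$. In the smallest cell the factor $(i_0,\alpha)$ is therefore $\{\pm1\}$ and the factor $(i_1,\alpha)$ is contained in $\mp[0,1]$, so the cell belongs to $\mathcal{D}$.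

Let $\mu(e)$ be the distance from $e$ to $E\setminus O$ in the maximum norm, and $\mu\equiv1$ if $O=E$. It is continuous and $G$-invariant, and $O=\{\mu>0\}$.

\subsection{Recording the violated constraints}

By Lemma~\ref{lem:vote} the lines of $y(e)$ satisfy the constraints with $w_j\ge p$ automatically, so only the finite set $\mathcal{J}=\{j\ge2:w_j<p\}$ matters. For $j\in\mathcal{J}$, $u\in\mathbb{Z}/p$ and $\alpha\in A\cup B$ we need a continuous measure of the violation. Let $\beta_{j,u,\alpha}(e)$ be the $(w_j+1)$-th largest of the $N_j\ge w_j+1$ numbers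
\[
\operatorname{dist}\big(y(e)_\alpha(u+\omega),\ \mathbb{R}\setminus\Theta^j_\omega\big),\qquad0\le\omega<N_j .
\]
It is continuous in $e$, it is positive exactly when $c_j(y(e)_\alpha,u)\ge w_j+1$, and $\beta_{j,u,\alpha}(\gamma e)=\beta_{j,u+1,\alpha}(e)$. So $\beta_j=\sum_{u,\alpha}\beta_{j,u,\alpha}$ is $G$-invariant. The remaining lines of $y(e)$ are zero and lie in $X$. Hence $e\in E'$ if and only if $\beta_j(e)=0$ for all $j\in\mathcal{J}$.

Let $\mathcal{B}_j$ be the simplicial complex whose simplices are the nonempty subsets of $\mathbb{Z}/p\times(A\cup B)$ that contain, for each $\alpha$, at most $p/(w_j+1)$ elements $(u,\alpha)$. Let $G$ act by $\gamma(u,\alpha)=(u-1,\alpha)$. The smallest simplex containing a $G$-fixed point would be $G$-invariant and would contain all $p$ elements $(u,\alpha)$ for some $\alpha$, which is excluded. So $\mathcal{B}_j$ is free, and $\dim\mathcal{B}_j+1\le(m+\ell)p/(w_j+1)$. On $\{\beta_j>0\}$ let $f_j(e)$ be the point with barycentric coordinate $\beta_{j,u,\alpha}(e)/\beta_j(e)$ at the vertex $(u,\alpha)$. It lies in $|\mathcal{B}_j|$ by Lemma~\ref{lem:vote}.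 The weight of $f_j(\gamma e)$ at $(u,\alpha)$ is the weight of $f_j(e)$ at $(u+1,\alpha)$, so $f_j$ is a $G$-map.

\subsection{Counting dimensions}

If $\mu(e)=0$, then $e\notin O$, so $e\notin E'$ and $\beta_j(e)>0$ for some $j\in\mathcal{J}$. Thus Lemma~\ref{lem:join} applies to the functions $\mu$, $\beta_j$ and the maps $\Psi|_O$, $f_j$ on the $((p-1)m-2)$-connected space $E$. With $m+\ell=(1+4K)m$ and \eqref{eq:constants} it gives
\[
(p-1)m\le h'+1+\sum_{j\in\mathcal{J}}\frac{(m+\ell)p}{w_j+1}\le\tfrac{13}{16}pm+1+\tfrac1{16}pm=\tfrac78pm+1 .
\]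
So $pm/8\le m+1\le2m$, which contradicts $p\ge29$. Proposition~\ref{prop:top} is proved. The context lines must obey the constraints too, and this is why $w_j$ was chosen much larger than $K$.

\section{A context with large spectrum}\label{sec:context}

\subsection{Fourier coordinates}

Let $F=\{1,\dots,\frac{p-1}2\}$, so that $2|F|<p\le3|F|$ and $\dim E+1=2|F|m$. Let $\chi_s(i)=\exp(2\pi\sqrt{-1}\,si/p)$. For $v\in\mathbb{R}^{\mathbb{Z}/p}$ with mean $\bar v$ put $\hat v(s)=\sqrt{2/p}\sum_iv_i\overline{\chi_s(i)}$, $s\in F$. Pairing the frequencies $s$ and $-s$ in the inversion and Parseval formulas gives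
\[
v_i=\bar v+\sqrt{2/p}\sum_{s\in F}\operatorname{Re}\big(\hat v(s)\chi_s(i)\big),\qquad\sum_{s\in F}|\hat v(s)|^2=\|v-\bar v\|_2^2\le\|v\|_2^2 .
\]
Thus the real and imaginary parts of the $\hat v(s)$ are orthonormal coordinates on $W$, and $\widehat{\gamma v}(s)=\chi_s(1)\hat v(s)$. For $v\in\mathbb{R}^{\mathbb{Z}/p\times B}$ we transform in the first index and write $\hat v(s)\in\mathbb{C}^B$; the same applies to $A$. An element of $W^B$ is determined by prescribing arbitrary vectors $\hat v(s)$, $s\in F$. Parseval's formula gives
\begin{equation}\label{eq:cheb}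
\#\{s\in F:\ |\hat v(s)|\ge t\}\le\|v\|_2^2/t^2 .
\end{equation}

\begin{proposition}\label{prop:context}
There is a context $x$ such that for every $e\in E$ at least $(\frac34-\frac1{16})|F|$ values of $s\in F$ satisfy $|\widehat{x(e)}(s)|\ge\sqrt\ell/16$.
\end{proposition}

The scale $\sqrt\ell$ is the natural one, since $\sum_s|\hat x(s)|^2\le p\ell$ for a $[-1,1]$-valued $x$. We first find an equivariant spectrum that is large at most frequencies, and then make its inverse transform bounded.

\subsection{A nonvanishing spectrum}

Let $\gamma$ act on $H=(H(s))_{s\in F}\in(\mathbb{C}^q)^F$ by multiplying $H(s)$ with $\chi_s(1)$, and let $\mathcal{P}=\{H:|H(s)|\le\sqrt q\text{ for all }s\}$.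

\begin{lemma}\label{lem:spectrum}
There is a $G$-map $H\colon E\to\mathcal{P}$ such that for every $e$ at least $\frac34|F|$ values of $s$ satisfy $|H(e)(s)|=\sqrt q$.
\end{lemma}

\begin{proof}
Let $h_0=\lceil\frac34|F|\rceil$. A point $Z\in(\mathbb{C}^q)^F$ has fewer than $h_0$ nonzero entries exactly when it lies in one of the subspaces $V_{F_0}=\{Z:Z(s)=0\text{ for }s\in F_0\}$ with $|F_0|=|F|-h_0+1>|F|/4$. Their real codimension is $2q|F_0|>2m|F|=\dim E+1$; this is the reason for the choice $q=4m$. We avoid them by general position.

Take the barycentric subdivision of $E$. The group acts freely on its vertices. Choose one vertex in each orbit, assign to it a vector in $(\mathbb{C}^q)^F$, extend the assignment equivariantly to all vertices and affinely to all simplices. This is a $G$-map $Z\colon E\to(\mathbb{C}^q)^F$. The vertices $e^0,\dots,e^k$ of a simplex come from faces of different dimensions, so they lie in different orbits, and $Z(e^0),\dots,Z(e^k)$ are images of $k+1$ different free parameters under invertible linear maps. Fix $V=V_{F_0}$. These vectors are linearly independent modulo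 $V$ if each $Z(e^t)$ avoids $V+\operatorname{span}(Z(e^0),\dots,Z(e^{t-1}))$, and this is a proper subspace because $t\le k\le\dim E$ is less than the codimension of $V$. By Fubini's theorem the parameters that fail form a null set. There are finitely many simplices and subspaces, so some choice works for all of them, and then no convex combination of $Z(e^0),\dots,Z(e^k)$ lies in any $V_{F_0}$.

Let $\mu_0(e)>0$ be the $h_0$-th largest of the numbers $|Z(e)(s)|$; it is continuous and $G$-invariant. Put $H(s)=\sqrt q\,Z(s)/\max(|Z(s)|,\mu_0)$. Then $|H(s)|\le\sqrt q$, with equality whenever $|Z(s)|\ge\mu_0$.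
\end{proof}

\subsection{Spreading}

The inverse transform of $H$ need not be bounded independently of $p$: if all $H(s)$ equal $(1,\dots,1)$, its value at $i=0$ is $\sqrt{2/p}\,|F|$ in each coordinate. Scaling it down would drown the spectrum in the reading error $\frac1{256}$, which was fixed before $p$. Instead we apply at each frequency an independent random matrix with many more rows than columns. This keeps the norms, commutes with $G$, and destroys the alignment of phases.

For real $\ell\times q$ matrices $R(s)$, $s\in F$, with rows $R_\alpha(s)$, $\alpha\in B$, and for $H\in\mathcal{P}$, let $z(H)\in W^B$ be given by $\widehat{z(H)}(s)=R(s)H(s)/\sqrt q$, and let $\Phi(H)=\big(\sum_{i,\alpha}(|z_{i\alpha}|-4)_+^2\big)^{1/2}$ be the Euclidean distance from $z(H)$ to the cube $[-4,4]^{\mathbb{Z}/p\times B}$.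

\begin{lemma}\label{lem:spread}
The matrices $R(s)$ can be chosen so that
\begin{itemize}
\item[(i)] $\sigma_{\min}(R(s))\ge\frac12\sqrt\ell$ and $\sigma_{\max}(R(s))\le\frac32\sqrt\ell$ for all $s\in F$;
\item[(ii)] $\Phi(H)\le\frac1{28}\sqrt{p\ell}$ for all $H\in\mathcal{P}$.
\end{itemize}
\end{lemma}

\begin{proof}
Let the $R(s)$ be independent standard Gaussian matrices. Since $\sqrt q=\sqrt\ell/512$, (G2) with $t=\sqrt\ell/4$ shows that (i) holds for a given $s$ with probability at least $1-2\exp(-\ell/32)\ge\frac12$. A union bound over $s$ is not available, because $p$ may be huge compared with $\ell$. But by independence (i) holds with probability at least $2^{-|F|}$, and we show that the obstruction to (ii) is less likely than that.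

Fix $H\in\mathcal{P}$. The variable $z_{i\alpha}=\sqrt{2/(pq)}\sum_sR_\alpha(s)\cdot\operatorname{Re}(H(s)\chi_s(i))$ is a centered Gaussian of variance at most $2|F|/p\le1$. For a standard Gaussian variable $\mathbf{g}$,
\[
\mathbb{E}(|\mathbf{g}|-4)_+^2=\frac{2\exp(-8)}{\sqrt{2\pi}}\int_0^\infty t^2\exp(-4t-t^2/2)\,dt\le\frac{2\exp(-8)}{\sqrt{2\pi}}\cdot\frac1{32}<10^{-5},
\]
and a smaller variance only lowers this value. So $\mathbb{E}\Phi^2\le10^{-5}p\ell$ and $\mathbb{E}\Phi\le\frac1{56}\sqrt{p\ell}$. The vector $z$ is linear in $R$, and by Parseval and Cauchy--Schwarz $\|z\|_2^2=\sum_{\alpha,s}|R_\alpha(s)\cdot H(s)|^2/q\le\sum_{\alpha,s}|R_\alpha(s)|^2$. Hence $\Phi(H)$ is a $1$-Lipschitz function of the entries of $R$, and (G1) gives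
\[
\mathbb{P}\big(\Phi(H)\ge(\tfrac1{56}+\tfrac1{112})\sqrt{p\ell}\big)\le\exp(-p\ell/25088),\qquad25088=2\cdot112^2 .
\]

Let $\varepsilon'=\frac1{224}$. By (G4) applied to each factor of $\mathcal{P}$ there is $\mathcal{N}\subset\mathcal{P}$ with $|\mathcal{N}|\le672^{2q|F|}\le672^{qp}$ such that each $H\in\mathcal{P}$ has an $H'\in\mathcal{N}$ with $|H(s)-H'(s)|\le\varepsilon'\sqrt q$ for all $s$. Since $\ell=Kq$, $\log672<6.6$ and $K/25088>10.4$, the probability that some $H'\in\mathcal{N}$ has $\Phi(H')\ge(\frac1{56}+\frac1{112})\sqrt{p\ell}$ is at most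
\[
\exp\big(qp(\log672-K/25088)\big)\le\exp(-3qp)<2^{-|F|}.
\]
This inequality fixes the size of $K$. So there is $R$ satisfying (i) with $\Phi<(\frac1{56}+\frac1{112})\sqrt{p\ell}$ on $\mathcal{N}$. For $H,H'$ as above, (i) gives $\|z(H)-z(H')\|_2^2\le|F|\cdot\frac94\ell\varepsilon'^2\le(2\varepsilon')^2p\ell$, so $\Phi(H)\le\Phi(H')+\frac1{112}\sqrt{p\ell}$. Finally $\frac1{56}+\frac1{112}+\frac1{112}=\frac1{28}$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:context}]
Take $H$ and $R$ from the two lemmas, let $z=z(H(e))$, and clip: $x_{i\alpha}(e)=\frac14\max(-4,\min(4,z_{i\alpha}))$. The map $H\mapsto z(H)$ commutes with $G$ because $R(s)$ commutes with multiplication by $\chi_s(1)$, and clipping acts coordinatewise; so $x$ is a context. The excess $z-4x$ has squared norm $\Phi^2\le p\ell/784$. By \eqref{eq:cheb} its transform has norm at least $\sqrt\ell/4$ for at most $16p/784\le\frac{48}{784}|F|\le|F|/16$ values of $s$. For the at least $\frac34|F|$ values with $|H(s)|=\sqrt q$, (i) gives $|\hat z(s)|\ge\sqrt\ell/2$. For $s$ in the second set and not in the first, $4|\hat x(s)|\ge\sqrt\ell/2-\sqrt\ell/4$.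
\end{proof}

\section{Random equivariant thresholds}\label{sec:random}

We prove Proposition~\ref{prop:prob}. Fix the context of Proposition~\ref{prop:context}. The thresholds must vary little on sets of small $\rho$-diameter, so we build them from the reading $r$ and not from $x$ itself. The reading keeps most of the spectrum. For $e\in E'$, \eqref{eq:read} gives $\|r-x\|_2^2\le p\ell/2^{16}$, so by \eqref{eq:cheb} the transform of $r-x$ has norm at least $\sqrt\ell/32$ for at most $p/64\le|F|/16$ values of $s$. Hence
\begin{equation}\label{eq:spec}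
\#\{s\in F:\ |\widehat{r(e)}(s)|\ge\sqrt\ell/32\}\ge\tfrac58|F|\qquad(e\in E').
\end{equation}

\subsection{The random threshold map}

Let $\xi(s)=\xi_1(s)+\sqrt{-1}\,\xi_2(s)$, where $\xi_1(s),\xi_2(s)$, $s\in F$, are independent standard Gaussian $m\times\ell$ matrices, with rows indexed by $A$ and columns by $B$. Define $\zeta(e)\in W^A$ by $\widehat{\zeta(e)}(s)=\xi(s)\,\widehat{r(e)}(s)/\sqrt\ell$. For each value of $\xi$ this is a $G$-map. The values of $\zeta$ are unbounded and have to be brought into $[\frac14,\frac34]$. Clipping would create atoms at the endpoints, so we fold. Let $I_k=[2k-1,2k+1]$, let $\operatorname{tri}(t)=(-1)^k(t-2k)$ for $t\in I_k$, which defines a $1$-Lipschitz function $\mathbb{R}\to[-1,1]$, and put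
\[
\theta_{i\alpha}(e)=\tfrac12+\tfrac14\operatorname{tri}(\zeta_{i\alpha}(e)).
\]
This is a threshold map. Let $\mathcal{G}$ be the event that the operator norm of $\xi(s)$ is at most $6\sqrt\ell$ for all $s$. By (G2) with $t=\sqrt\ell$, applied to the transposes, each of $\xi_1(s),\xi_2(s)$ has norm at most $2\sqrt\ell+\sqrt m\le3\sqrt\ell$ except with probability at most $\exp(-\ell/2)$. So $\mathbb{P}(\mathcal{G})\ge(1-2\exp(-\ell/2))^{|F|}\ge2^{-|F|}$.

\subsection{The small ball estimate}

Put $\sigma=\frac1{32}$.

\begin{lemma}\label{lem:onedim}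
Let $\nu>0$, $t_0\in\mathbb{R}$ and $\mathcal{I}=\{t:|\frac12+\frac14\operatorname{tri}(t)-t_0|\le\nu\}$. Every Gaussian law on $\mathbb{R}$ of variance $\sigma^2$, with any mean, gives $\mathcal{I}$ probability at most $C\nu$.
\end{lemma}

\begin{proof}
Since $\operatorname{tri}$ has slope $\pm1$ on $I_k$, the set $\mathcal{I}\cap I_k$ has length at most $8\nu$. Let $f$ be the density, with maximum in $I_{k_0}$. For $k\ge k_0+2$ the function $f$ decreases on $I_{k-1}\cup I_k$, so $\sup_{I_k}f=f(2k-1)\le\frac12\int_{I_{k-1}}f$; by reflection $\sup_{I_k}f\le\frac12\int_{I_{k+1}}f$ for $k\le k_0-2$. Hence $\sum_k\sup_{I_k}f\le3\sup f+\frac12=96/\sqrt{2\pi}+\frac12<40$, and the probability is at most $8\nu\cdot40$.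
\end{proof}

The next lemma replaces the bound $(8\delta)^h$ of Subsection~\ref{sub:randomtoy}. The variables $\zeta_{i\alpha}$, $i\in\mathbb{Z}/p$, are not independent, and up to half of the directions may carry no randomness at all. The price is $p/2$ sites and a factor $2^{p/2}$ per line.

\begin{lemma}\label{lem:smallball}
Let $e\in E'$, $0<\nu<1/C$, and let $\mathcal{S}$ be a set of sites. The probability that all sites in $\mathcal{S}$ are $\nu$-critical for $e$ is at most $2^{pm/2}(C\nu)^{|\mathcal{S}|-pm/2}$.
\end{lemma}

\begin{proof}
Here $e$, $v$ and $r$ are fixed and only $\xi$ is random. The vectors $\zeta_\alpha=(\zeta_{i\alpha})_{i}$, $\alpha\in A$, depend on different rows of the matrices, so they are independent. Fix $\alpha$ and write $\hat r(s)/\sqrt\ell=a_1+\sqrt{-1}\,a_2$ with real vectors $a_1,a_2$. If $\xi_1,\xi_2$ denote the rows $\alpha$ at frequency $s$, then $\operatorname{Re}\hat\zeta_\alpha(s)=\xi_1\cdot a_1-\xi_2\cdot a_2$ and $\operatorname{Im}\hat\zeta_\alpha(s)=\xi_1\cdot a_2+\xi_2\cdot a_1$. Both have variance $|a_1|^2+|a_2|^2=|\hat r(s)|^2/\ell$ and their covariance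 is $0$. Different $s$ are independent. So the covariance of $\zeta_\alpha$ is diagonal in the orthonormal Fourier coordinates, and by \eqref{eq:spec} it is at least $\sigma^2\Pi_U$, where $\Pi_U$ is the orthogonal projection onto a subspace $U\subset\mathbb{R}^{\mathbb{Z}/p}$ of dimension at least $\frac58(p-1)$. Its codimension is at most $\frac38p+\frac58\le p/2$.

Let $\mathcal{S}_\alpha=\{i:(i,\alpha)\in\mathcal{S}\}$ and suppose $t=|\mathcal{S}_\alpha|-\lfloor p/2\rfloor>0$. The covariance of $(\zeta_{i\alpha})_{i\in\mathcal{S}_\alpha}$ is at least $\sigma^2(I-D)$, where $D$ is the principal submatrix of $\Pi_{U^\perp}$ indexed by $\mathcal{S}_\alpha$. We have $0\le D\le I$ and $\operatorname{rank}D\le\lfloor p/2\rfloor$. So $\ker D$ contains a subspace $W_0$ of dimension $t$, and $I-D\ge\Pi_{\ker D}\ge\Pi_{W_0}$, because $I-D$ is the identity on $\ker D$ and nonnegative on the invariant complement. Let $A_0$ be an $|\mathcal{S}_\alpha|\times t$ matrix whose columns are an orthonormal basis of $W_0$. By (G3), $(\zeta_{i\alpha})_{i\in\mathcal{S}_\alpha}$ has the law of $\zeta'+\sigma A_0\mathbf{g}$,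 with $\mathbf{g}\in\mathbb{R}^t$ standard Gaussian and independent of $\zeta'$.

The subspace $W_0$ is not a coordinate subspace, so we look for $t$ coordinates onto which it projects without much loss of volume. By the Cauchy--Binet formula, $1=\det(A_0^{\top}A_0)$ is the sum of the squares of the $t\times t$ minors of $A_0$, of which there are at most $2^p$. So for some $\mathcal{S}'\subset\mathcal{S}_\alpha$ with $|\mathcal{S}'|=t$ the submatrix $A'$ of rows in $\mathcal{S}'$ has $|\det A'|\ge2^{-p/2}$. Also $\|A'\|\le1$, so $|A'^{-1}u|\ge|u|$. The density of $\sigma A'\mathbf{g}$ at $u$ is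
\[
\frac{\exp(-|A'^{-1}u|^2/2\sigma^2)}{|\det A'|\,(2\pi\sigma^2)^{t/2}}\le2^{p/2}\,\frac{\exp(-|u|^2/2\sigma^2)}{(2\pi\sigma^2)^{t/2}},
\]
that is, at most $2^{p/2}$ times the density of $t$ independent $N(0,\sigma^2)$ variables. Condition on $\zeta'$, keep only the sites in $\mathcal{S}'$, and apply Lemma~\ref{lem:onedim} with $t_0=|v_{i\alpha}|$ to each of them. The probability that all sites of $\mathcal{S}_\alpha$ are $\nu$-critical is at most $2^{p/2}(C\nu)^t$. If $t\le0$ we use the bound $1\le2^{p/2}$. Multiply over $\alpha$, and use $C\nu<1$ and $\sum_\alpha(|\mathcal{S}_\alpha|-\lfloor p/2\rfloor)_+\ge|\mathcal{S}|-pm/2$.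
\end{proof}

\subsection{Proof of Proposition~\ref{prop:prob}}

Let $\mathcal{U}$ be a cover of $Y$ by fewer than $\delta^{-cL^d}$ open sets of $\rho_L$-diameter less than $\delta$. Intersect the covers $S^{-(tL,0)}\mathcal{U}$ for $0\le t<\lceil p/L\rceil$. Since $p\ge L$ we have $\lceil p/L\rceil\le2p/L$, and since $a\ge32c$ we obtain a cover $U_1,\dots,U_M$ of $Y$ with
\begin{equation}\label{eq:cover}
M\le\delta^{-2cp|J|}\le\delta^{-pm/16},\qquad\rho(S^{(i,g)}y,S^{(i,g)}y')<\delta
\end{equation}
for all $\tau$, all $y,y'\in U_\tau$, $0\le i<p$ and $g\in J$. This is where the infinitely many copies of $X$ are used: they allow $a$, and with it the number of sites, to outgrow any given $c$.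

For each $U_\tau$ that meets $y(E')$ pick $e_\tau\in E'$ with $y(e_\tau)\in U_\tau$. Let $h=\lceil\frac34pm\rceil$ and $\nu=\sqrt\delta$; then $C\nu<1$ by \eqref{eq:delta0}. By Lemma~\ref{lem:smallball} and a union bound over $\tau$ and the at most $2^{pm}$ sets of $h$ sites, the probability that some $e_\tau$ has at least $h$ sites that are $\sqrt\delta$-critical is at most
\[
\delta^{-pm/16}\,2^{pm}\,2^{pm/2}\,(C\sqrt\delta)^{pm/4}=2^{-pm/2}\big(4C^{1/4}\delta^{1/16}\big)^{pm}<2^{-pm/2}\le2^{-|F|}\le\mathbb{P}(\mathcal{G}),
\]
where the strict inequality uses $\delta<4^{-16}C^{-4}$. Fix $\xi\in\mathcal{G}$ for which every $e_\tau$ has at most $h-1$ sites that are $\sqrt\delta$-critical.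

Let $e\in E'$ and $y(e)\in U_\tau$. The points $S^{(i,g)}y(e)$ and $S^{(i,g)}y(e_\tau)$ lie in $Y$, where the $b_n$ are $\Lambda$-Lipschitz. By \eqref{eq:cover} all coordinates of $v(e)-v(e_\tau)$ and of $\Delta=r(e)-r(e_\tau)$ are at most $\Lambda\delta$ in absolute value. On $\mathcal{G}$,
\[
\|\zeta(e)-\zeta(e_\tau)\|_2^2=\sum_{s\in F}\frac{|\xi(s)\hat\Delta(s)|^2}{\ell}\le36\|\Delta\|_2^2\le36\,p\ell\,\Lambda^2\delta^2 .
\]
This is only a bound in mean square, so we give up a few sites; the window at $e_\tau$ was widened from $\delta$ to $\sqrt\delta$ for this purpose. The inequality $|\zeta_{i\alpha}(e)-\zeta_{i\alpha}(e_\tau)|>\sqrt\delta$ holds for at most $36p\ell\Lambda^2\delta=144K\Lambda^2\delta\,pm\le pm/16$ sites, by \eqref{eq:delta0}. If any other site is $\delta$-critical for $e$, then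
\[
\big||v_{i\alpha}(e_\tau)|-\theta_{i\alpha}(e_\tau)\big|\le\delta+\Lambda\delta+\tfrac14\sqrt\delta\le\sqrt\delta,
\]
because $(1+\Lambda)\sqrt\delta\le2\Lambda\sqrt\delta\le\frac34$ by \eqref{eq:delta0}; so the site is $\sqrt\delta$-critical for $e_\tau$. Hence $e$ has at most $(h-1)+pm/16\le\frac{13}{16}pm$ sites that are $\delta$-critical. This proves Proposition~\ref{prop:prob}, and with it Proposition~\ref{prop:cover}.

\section{Proofs of Theorem~\ref{thm:main} and Corollary~\ref{cor:more}}\label{sec:end}

Let $\mathbf{d}$ be a compatible metric on $\mathcal{X}$ and $\varphi$ a continuous potential. Proposition~\ref{prop:zero} gives $\mathrm{mdim}(\mathcal{X},T,0)=0$. Since $L^d\min\varphi\le\varphi_L\le L^d\max\varphi$, the number $\mathrm{Widim}_\varepsilon(\mathcal{X},\mathbf{d}_L,\varphi_L)-\mathrm{Widim}_\varepsilon(\mathcal{X},\mathbf{d}_L,0)$ lies between $L^d\min\varphi$ and $L^d\max\varphi$. Hence $\min\varphi\le\mathrm{mdim}(\mathcal{X},T,\varphi)\le\max\varphi$.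

Let $\rho$ be the restriction of $\mathbf{d}$ to $Y\subset\mathcal{X}$. For an integer $L\ge1$ we have $\rho_L\le\mathbf{d}_L$ on $Y$, since $T^k=S^k$ on $Y$ and $\{0,\dots,L-1\}^d\subset[0,L)^d$. So an open cover of $\mathcal{X}$ by sets of $\mathbf{d}_L$-diameter less than $\delta$ restricts to a cover of $Y$ by open sets of $\rho_L$-diameter less than $\delta$, and it has at least $N(\rho_L,\delta)$ members. For $\delta<1$ each member contributes at least $(1/\delta)^{L^d\min\varphi}$. By Proposition~\ref{prop:cover}, for $c>0$ and $\delta<\delta_0(\rho,c)$,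
\[
\log\#(\mathcal{X},\mathbf{d}_L,\varphi_L,\delta)\ge L^d\min\varphi\,\log(1/\delta)+\log N(\rho_L,\delta)\ge(c+\min\varphi)\,L^d\log(1/\delta).
\]
Divide by $L^d\log(1/\delta)$ and let $L\to\infty$, then $\delta\to0$. The lower limit is at least $c+\min\varphi$ for every $c$, which proves Theorem~\ref{thm:main}. The case $\varphi=0$ of the last display is part (a) of Corollary~\ref{cor:more}. In part (b), the mean dimension of $(Y,S)$ vanishes by Proposition~\ref{prop:zero}, and the lower metric mean dimension is at least $c$ for every $c$ by Proposition~\ref{prop:cover}.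

\begin{thebibliography}{9}

\bibitem{Dold}
A. Dold, \emph{Simple proofs of some Borsuk--Ulam results}, 1983.

\bibitem{Matousek}
Matou\v{s}ek, \emph{Using the Borsuk--Ulam Theorem}.

\bibitem{Tsukamoto}
Masaki Tsukamoto, \emph{Variational principle for mean dimension with potential of $\mathbb{R}^d$-actions: I}, arXiv:2310.03989 (2023).

\end{thebibliography}
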